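\title{Quasi-homeomorphic compact ANRs of different homotopy type}

\begin{abstract}
Two compacta are quasi-homeomorphic if each can be mapped onto the other with arbitrarily small point inverses. We show that two quasi-homeomorphic compact ANRs need not have the same shape. The examples can be taken to be Hilbert cube manifolds, or compact PL manifolds with boundary. For compact connected Hilbert cube manifolds we show that being quasi-homeomorphic is equivalent to mutual homotopy domination. We then construct two finite complexes with fundamental group $\langle a,t\mid tat^{-1}=a^6\rangle$ that dominate each other and are distinguished by the third homology modules of their universal covers. When the fundamental group is polycyclic-by-finite, quasi-homeomorphic compact connected ANRs are homotopy equivalent.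
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{compactum} is a compact metric space, and all maps are continuous. A map $f:X\to Y$ of compacta is an \emph{$\varepsilon$-map} if $\operatorname{diam}f^{-1}(y)<\varepsilon$ for all $y\in Y$. The compactum $X$ is \emph{$Y$-like} (Marde\v{s}i\'c--Segal) if for every $\varepsilon>0$ there is a surjective $\varepsilon$-map $X\to Y$, and $X$ and $Y$ are \emph{quasi-homeomorphic} (Kuratowski--Ulam) if $X$ is $Y$-like and $Y$ is $X$-like. The metric of $Y$ does not enter, and two compatible metrics on $X$ are uniformly equivalent, so these notions are topological.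

A surjection of compacta whose point inverses have diameter $0$ is a homeomorphism. Thus ``$X$ is $Y$-like'' says that $Y$ arises from $X$ by identifications that are arbitrarily small, although possibly never trivial. In one direction the relation is loose. For instance, $I=[0,1]$ is $I^2$-like: cut the square into $n$ vertical strips and let $[\frac{j-1}{n},\frac{j}{n}]$ run through a Peano curve that fills the $j$-th strip from its lower left to its lower right corner; a point of the square lies in at most two adjacent strips, so point inverses have diameter at most $2/n$. One asks what survives when the relation holds in both directions.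

Borsuk found two quasi-homeomorphic compacta of different shapes. The natural class in which to hope for more is that of ANRs. A metrizable space is an \emph{ANR} (absolute neighborhood retract) if it is a retract of an open neighborhood in every metrizable space that contains it as a closed subset. Finite polyhedra, the Hilbert cube $I^\infty$, spaces locally homeomorphic to open subsets of $I^\infty$, and finite products of these are ANRs. The following question is posed in \cite{Kol}.

\begin{quote}
\textbf{Problem.} Do any two quasi-homeomorphic compact ANRs have the same shape?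
\end{quote}

We shall not need the definition of shape: it is well known that on ANRs shape theory and homotopy theory coincide, so the question is whether two quasi-homeomorphic compact ANRs have the same homotopy type. The answer is negative.

\begin{theorem}\label{thm:main}
There are connected finite simplicial complexes $P,Q$ with fundamental group isomorphic to $\langle a,t\mid tat^{-1}=a^6\rangle$ such that the compact ANRs $P\times I^\infty$ and $Q\times I^\infty$ are quasi-homeomorphic but not homotopy equivalent.
\end{theorem}

A space $P$ is \emph{dominated} by $Q$ if there are maps $i:P\to Q$ and $r:Q\to P$ with $ri\simeq\mathrm{id}_P$. A \emph{Hilbert cube manifold} is a separable metric space in which every point has an open neighborhood homeomorphic to an open subset of $I^\infty$. The link between the metric question and homotopy theory is the following.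

\begin{theorem}\label{thm:char}
Two compact connected Hilbert cube manifolds are quasi-homeomorphic if and only if each is dominated by the other. Moreover, any two quasi-homeomorphic compact ANRs dominate each other.
\end{theorem}

Infinite dimension is a convenience and not a necessity.

\begin{theorem}\label{thm:PL}
There are compact PL manifolds with boundary, of equal dimension, which are quasi-homeomorphic but not homotopy equivalent.
\end{theorem}

A group is \emph{polycyclic-by-finite} if it has a subgroup of finite index that admits a finite subnormal series with cyclic factors. Finite groups and finitely generated abelian groups are examples.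

\begin{theorem}\label{thm:positive}
If $P,Q$ are quasi-homeomorphic compact connected ANRs and $\pi_1(P)$ is polycyclic-by-finite, then $P\simeq Q$.
\end{theorem}

By Theorem~\ref{thm:char} the problem is of Schr\"oder--Bernstein type: if each of two spaces is a homotopy retract of the other, are they homotopy equivalent? The first evidence suggests that they are. If two finite complexes dominate each other, the retractions $H_k(P)\to H_k(Q)\to H_k(P)$ compose to a surjective endomorphism of a finitely generated abelian group; it is therefore injective, and $H_k(P)\cong H_k(Q)$. Theorem~\ref{thm:positive} is the same argument carried out in the universal cover. It needs an ascending chain condition, and a counterexample has to live where that condition fails.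

Section~\ref{sec:domination} proves that likeness implies domination, and proves Theorem~\ref{thm:positive}. Section~\ref{sec:modules} contains the algebraic core of the example: two modules over the group ring $\mathbb F_5G$, each a direct summand of the other, that are not isomorphic. Section~\ref{sec:complexes} realizes them by finite complexes. Section~\ref{sec:likeness} turns a domination into surjections with small point inverses after multiplication by $I^\infty$, and proves Theorems~\ref{thm:main} and~\ref{thm:char}. Section~\ref{sec:PL} does the same in finite dimension. It uses no infinite-dimensional topology and gives a second proof of the negative answer, independent of Proposition~\ref{prop:like}.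

\subsection*{Conventions}
A \emph{polyhedron} is the underlying space of a finite simplicial complex. Paths are composed from left to right, and $\pi_1$ of a connected complex $P$ acts on the left on the universal cover $\widetilde P$ by deck transformations, so that $H_k(\widetilde P)$ is a left $\mathbb Z\pi_1(P)$-module. If $\alpha:G\to G'$ is a homomorphism of groups, an additive map $\varphi$ from a $G$-module to a $G'$-module is \emph{$\alpha$-semilinear} if $\varphi(gx)=\alpha(g)\varphi(x)$. A pointed map $h:P\to Q$ that induces $\alpha$ on $\pi_1$ has a lift $\widetilde h:\widetilde P\to\widetilde Q$ preserving base points; it satisfies $\widetilde h(gx)=\alpha(g)\widetilde h(x)$, so it induces $\alpha$-semilinear maps in homology. We use Whitehead's theorem in both forms: a map of connected CW complexes is a homotopy equivalence if it induces isomorphisms of all homotopy groups, and, for simply connected complexes, if it induces isomorphisms of all integral homology groups.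

\section{Likeness implies domination}\label{sec:domination}

A surjection $f:P\to Q$ with small point inverses has no inverse, but it has an approximate one: send $y$ to an average of points near $f^{-1}(y)$. Averages make sense in a linear space, and the ANR property brings them back to $P$.

\begin{proposition}\label{prop:inverse}
Let $P$ be a compact ANR. There is $\varepsilon>0$ such that for every surjective $\varepsilon$-map $f:P\to Q$ onto a compactum there is a map $g:Q\to P$ with $gf\simeq\mathrm{id}_P$. Hence quasi-homeomorphic compact ANRs dominate each other.
\end{proposition}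

\begin{proof}
Embed $P$ isometrically in a Banach space (Kuratowski). Let $\rho:U\to P$ be a retraction of an open neighborhood of $P$. As $P$ is compact, there is $\varepsilon>0$ such that the $\varepsilon$-neighborhood of $P$ lies in $U$.

Let $f:P\to Q$ be a surjective $\varepsilon$-map and $y\in Q$. The set $f^{-1}(y)$ has an open neighborhood $O$ in $P$ of diameter $<\varepsilon$, and $Q\setminus f(P\setminus O)$ is an open neighborhood of $y$ whose preimage lies in $O$. So $Q$ has a finite cover by nonempty open sets $W_j$ with $\operatorname{diam}f^{-1}(W_j)<\varepsilon$. Choose a partition of unity $\varphi_j$ with $\varphi_j=0$ outside $W_j$ and points $p_j\in f^{-1}(W_j)$, which exist because $f$ is onto. Put $g_0(y)=\sum_j\varphi_j(y)p_j$. If $\varphi_j(f(x))\ne0$, then $x$ and $p_j$ both lie in $f^{-1}(W_j)$. Therefore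
\[
\|g_0f(x)-x\|\le\sum_j\varphi_j(f(x))\,\|p_j-x\|<\varepsilon .
\]
Since $f$ is onto, this gives $g_0(Q)\subset U$, and $g=\rho g_0$ is defined. The segment from $x$ to $g_0f(x)$ stays within $\varepsilon$ of $x$, so $(x,s)\mapsto\rho\big((1-s)x+s\,g_0f(x)\big)$ is a homotopy from $\mathrm{id}_P$ to $gf$.
\end{proof}

Surjectivity cannot be dropped: the inclusion of $S^1$ in the disk is an $\varepsilon$-map for every $\varepsilon$, and it has no left homotopy inverse because $S^1$ is not contractible.

For Theorem~\ref{thm:positive} we recall three facts. A compact ANR has the homotopy type of a finite complex (West). A polycyclic-by-finite group $G$ satisfies the maximal condition: every ascending chain of subgroups stabilizes. Its group ring $\mathbb ZG$ is Noetherian (P.~Hall), so that in a finitely generated $\mathbb ZG$-module, and in every quotient of a submodule of one, ascending chains of submodules stabilize. The chain conditions are used through one observation.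
\begin{equation}\label{eq:hopf}
\text{If $\Xi$ is a surjective endomorphism and $\ker\Xi^m=\ker\Xi^{m+1}$, then $\Xi$ is injective.}
\end{equation}
Indeed, if $\Xi x$ is trivial, write $x=\Xi^my$; then $y\in\ker\Xi^{m+1}=\ker\Xi^m$, so $x$ is trivial.

\begin{proof}[Proof of Theorem~\ref{thm:positive}]
By Proposition~\ref{prop:inverse}, $P$ and $Q$ dominate each other. This property and the conclusion depend only on homotopy types, so we may assume that $P$ is a finite connected CW complex. Let $f:P\to Q$, $g:Q\to P$, $f':Q\to P$, $g':P\to Q$ satisfy $gf\simeq\mathrm{id}_P$ and $g'f'\simeq\mathrm{id}_Q$. The maps $f'f$ and $gg'$ from $P$ to itself are homotopic to pointed maps $\mu$ and $\xi$, and $\xi\mu\simeq g(g'f')f\simeq\mathrm{id}_P$.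

Let $G=\pi_1(P)$ and $\alpha=\xi_*:G\to G$. A pointed map freely homotopic to the identity induces an inner automorphism, so $\xi_*\mu_*$ is bijective and $\alpha$ is onto. The subgroups $\ker\alpha^m$ stabilize, and $\alpha$ is an automorphism by \eqref{eq:hopf}.

The cellular chain modules of $\widetilde P$ are finitely generated, so $H_k(\widetilde P)$ has the ascending chain condition on submodules. Let $\Xi$ be the $\alpha$-semilinear endomorphism of $H_k(\widetilde P)$ induced by $\widetilde\xi$. A homotopy from $\xi\mu$ to the identity lifts to a homotopy from $\widetilde\xi\widetilde\mu$ to a lift of the identity, that is, to a deck transformation. So $\widetilde\xi\widetilde\mu$ is bijective on $H_k(\widetilde P)$, and $\Xi$ is onto. Since $\Xi^m(gx)=\alpha^m(g)\Xi^m(x)$, the subgroups $\ker\Xi^m$ are submodules. They stabilize, and $\Xi$ is bijective by \eqref{eq:hopf}. Hence $\widetilde\xi$ is a homotopy equivalence, $\xi$ induces isomorphisms on $\pi_k(P)\cong\pi_k(\widetilde P)$ for $k\ge2$ as well as on $\pi_1$, and $\xi$ is a homotopy equivalence. From $\xi\mu\simeq\mathrm{id}_P$ it follows that $\mu$ is one too; let $\mu^{-1}$ be a homotopy inverse.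 Then $f'(f\mu^{-1})\simeq\mathrm{id}_P$ and $g'f'\simeq\mathrm{id}_Q$, so $f':Q\to P$ has a right and a left homotopy inverse and is a homotopy equivalence.
\end{proof}

The proof says where to look. If a finite connected complex $P$ and a space $Q$ dominate each other and $P\not\simeq Q$, then either the surjection $\alpha$ of $\pi_1(P)$ has nontrivial kernel, or $\alpha$ is an automorphism and for some $k$ the surjective $\alpha$-semilinear endomorphism $\Xi$ of $H_k(\widetilde P)$ has nonzero kernel. Our example is of the second kind, with $\alpha=\mathrm{id}$.

\section{Two modules, each a summand of the other}\label{sec:modules}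

\subsection{The group}
Let $G=\langle a,t\mid tat^{-1}=a^6\rangle$ and $A=\mathbb Z[1/6]$. Let $A\rtimes\mathbb Z$ be the set $A\times\mathbb Z$ with the product $(x,n)(y,m)=(x+6^ny,\,n+m)$.

\begin{lemma}\label{lem:group}
\begin{enumerate}
\item[(a)] The assignment $a\mapsto(1,0)$, $t\mapsto(0,1)$ defines an isomorphism $G\cong A\rtimes\mathbb Z$.
\item[(b)] Every automorphism of $G$ maps the subgroup $A=A\times\{0\}$ onto itself and acts on it as multiplication by a unit $\pm2^i3^j$, $i,j\in\mathbb Z$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) We have $(0,1)(1,0)(0,-1)=(6,0)$, so the assignment defines a homomorphism. Let $S\subset G$ be the set of elements $t^{-p}a^mt^q$ with $p,q\ge0$ and $m\in\mathbb Z$. It contains $1$ and is closed under left multiplication by the generators and their inverses: $a^{\pm1}t^{-p}=t^{-p}a^{\pm6^p}$; multiplication by $t^{-1}$ raises $p$; multiplication by $t$ lowers $p$ if $p\ge1$, and $ta^mt^q=a^{6m}t^{q+1}$ if $p=0$. So $S=G$. The element $t^{-p}a^mt^q$ maps to $(6^{-p}m,\,q-p)$. Every element of $A\rtimes\mathbb Z$ has this form with $p$ large, and it is trivial only if $m=0$ and $p=q$, in which case $t^{-p}a^mt^q=1$.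

(b) In $G^{ab}$ the relation becomes $a^5=1$, so $G^{ab}\cong\mathbb Z\oplus\mathbb Z/5$, and the map $G\to G^{ab}/\text{torsion}\cong\mathbb Z$ is $(x,n)\mapsto n$. Its kernel $A$ is preserved by every automorphism. If $\phi$ is an automorphism of the additive group $A$, then $6^p\phi(m/6^p)=m\phi(1)$, so $\phi$ is multiplication by $\phi(1)$. It is onto, so $\phi(1)$ is a unit of the ring $\mathbb Z[1/6]$.
\end{proof}

For $x\in A$ we write $a^x$ for the element $(x,0)$ of $G$. Then $a^xa^y=a^{x+y}$, $ta^xt^{-1}=a^{6x}$, and every element of $G$ is uniquely $a^xt^n$. For $0\ne c\in A$ let $K_c=\langle a^c\rangle$, an infinite cyclic subgroup. The chain $K_1\subset K_{1/6}\subset K_{1/36}\subset\cdots$ is strictly ascending, so $G$ is not polycyclic-by-finite. Two features of $G$ matter: $K_1$ is conjugate to its proper subgroup $K_6=tK_1t^{-1}$, and, because $6=2\cdot3$, the subgroup $K_2$ lies strictly between them.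

\subsection{Permutation modules and transfer}
For a commutative ring $R$ and a subgroup $K\subset G$, let $R[G/K]$ be the free $R$-module on the cosets $gK$, with $G$ acting by left multiplication. For any $RG$-module $V$, evaluation at the coset $K$ is a bijection
\begin{equation}\label{eq:hom}
\operatorname{Hom}_{RG}(R[G/K],V)\to V^K=\{v\in V: kv=v \text{ for all } k\in K\},
\end{equation}
whose inverse sends $v$ to the map $gK\mapsto gv$. Put $\Lambda_c=\mathbb F_5[G/K_c]$.

Consider $\Lambda_1$ and $\Lambda_2$. The element $K_2+aK_2$ of $\Lambda_2$ is fixed by $a$, because $a^2K_2=K_2$, and the element $K_1$ of $\Lambda_1$ is fixed by $a^2$. By \eqref{eq:hom} there are homomorphisms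
\[
\operatorname{tr}:\Lambda_1\to\Lambda_2,\quad K_1\mapsto K_2+aK_2,\qquad\qquad \operatorname{pr}:\Lambda_2\to\Lambda_1,\quad K_2\mapsto K_1 ,
\]
and $\operatorname{pr}\operatorname{tr}(K_1)=K_1+aK_1=2K_1$. Since $2$ is invertible in $\mathbb F_5$, the module $\Lambda_1$ is a direct summand of $\Lambda_2$. In the same way $K_2\mapsto K_6+a^2K_6+a^4K_6$ and $K_6\mapsto K_2$ compose to multiplication by $3$, so $\Lambda_2$ is a direct summand of $\Lambda_6$. Finally $at^{-1}K_6=t^{-1}a^6K_6=t^{-1}K_6$ and $a^6tK_1=taK_1=tK_1$, so $K_1\mapsto t^{-1}K_6$ and $K_6\mapsto tK_1$ define mutually inverse isomorphisms between $\Lambda_1$ and $\Lambda_6$. Thus each of $\Lambda_1,\Lambda_2$ is a direct summand of the other.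

The composite surjection $\Lambda_1\cong\Lambda_6\to\Lambda_2\to\Lambda_1$ is $gK_1\mapsto gt^{-1}K_1$. It is not injective: $a^{1/6}K_1\ne K_1$, while $a^{1/6}t^{-1}K_1=t^{-1}aK_1=t^{-1}K_1$. So the argument of Theorem~\ref{thm:positive} breaks down here. This does not yet show that $\Lambda_1\not\cong\Lambda_2$, since all homomorphisms have to be excluded.

\subsection{An index at each of the primes $2$ and $3$}
An isomorphism $\theta:\Lambda_1\to\Lambda_c$ will be measured in two ways. Killing the action of $A$ attaches to $\theta$ an integer $n$, the amount by which it shifts the exponent of $t$. Mapping into a test module that sees only the $p$-adic valuation $v_p$ on $A$ shows that $n=-v_p(c)$. The first measurement does not involve $p$, so $v_2(c)=v_3(c)$.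

Fix $p\in\{2,3\}$ and let $\overline{\mathbb F}_5$ be an algebraic closure of $\mathbb F_5$. The torsion group $A/\mathbb Z$ is the direct sum of its primary parts $\mathbb Z(2^\infty)$ and $\mathbb Z(3^\infty)$, and the $p$-primary component of the class of $x$ vanishes exactly when $v_p(x)\ge0$. Since $p\neq5$, the roots of unity of $p$-power order in $\overline{\mathbb F}_5$ form a group isomorphic to $\mathbb Z(p^\infty)$. The composite $A\to A/\mathbb Z\to\mathbb Z(p^\infty)\hookrightarrow\overline{\mathbb F}_5^{\,*}$ is a homomorphism $\chi$ with
\[
\chi(x)=1\iff v_p(x)\ge0 .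
\]
Let $V$ be the $\overline{\mathbb F}_5$-vector space with basis $e_l$, $l\in\mathbb Z$, and put
\[
a^x e_l=\chi(6^lx)\,e_l,\qquad te_l=e_{l-1}.
\]
This is a $G$-module, because $ta^xe_l=\chi(6^lx)e_{l-1}=a^{6x}e_{l-1}=a^{6x}te_l$. Let $U_m$ be the span of the $e_l$ with $l\ge m$. The element $a^c$ acts diagonally, so $V^{K_c}$ is spanned by the $e_l$ with $\chi(6^lc)=1$, that is, with $l+v_p(c)\ge0$:
\begin{equation}\label{eq:fixed}
V^{K_c}=U_{-v_p(c)}.
\end{equation}
By \eqref{eq:hom}, a homomorphism $\theta:\Lambda_1\to\Lambda_c$ with $\theta(K_1)=\sum_mc_mg_mK_c$ induces, by composition with $\theta$, the $\overline{\mathbb F}_5$-linear map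
\[
\theta^*:U_{-v_p(c)}\to U_0,\qquad \theta^*v=\sum_mc_mg_mv ,
\]
which is bijective if $\theta$ is an isomorphism.

\begin{example}\label{ex:test}
For the isomorphism $K_1\mapsto t^{-1}K_6$ the map $\theta^*:U_{-1}\to U_0$ is the shift $e_l\mapsto e_{l+1}$ for both primes. For $\operatorname{tr}:\Lambda_1\to\Lambda_2$ we have $\operatorname{tr}^*e_l=(1+\chi(6^l))e_l$. If $p=3$, this is multiplication by $2$ on $U_0$, a bijection. If $p=2$, it is a map $U_{-1}\to U_0$ that doubles $e_l$ for $l\ge0$ and kills $e_{-1}$, because $\chi(1/6)\ne1=\chi(1/3)=\chi(1/6)^2$ forces $\chi(1/6)=-1$. The prime $3$ sees no difference between $\Lambda_1$ and $\Lambda_2$, and the prime $2$ sees a difference of one dimension. A power of $t$ changes both counts by the same amount, so it cannot repair the discrepancy.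
\end{example}

\begin{proposition}\label{prop:modules}
Let $c=2^i3^j$ with $i,j\in\mathbb Z$. If $\Lambda_1\cong\Lambda_c$ as $\mathbb F_5G$-modules, then $i=j$.
\end{proposition}

\begin{proof}
Let $\theta:\Lambda_1\to\Lambda_c$ be an isomorphism, and write $\theta(K_1)=\sum_mc_mg_mK_c$, a finite sum with $c_m\in\mathbb F_5$ and $g_m=a^{x_m}t^{n_m}$.

\emph{The shift.} For a $G$-module $\Lambda$ let $\Lambda_A$ be the quotient by the span of all $a^x\ell-\ell$ with $x\in A$, $\ell\in\Lambda$. As $A$ is normal, $\Lambda_A$ is a module over $G/A=\langle t\rangle$. For $K\subset A$, two cosets $gK$ and $g'K$ lie in the same $A$-orbit exactly when $gA=g'A$, so $\mathbb F_5[G/K]_A=\mathbb F_5[G/A]=\mathbb F_5[t^{\pm1}]$. Hence $\theta$ induces an automorphism of the free module $\mathbb F_5[t^{\pm1}]$ of rank one, sending $1$ to $D=\sum_mc_mt^{n_m}$. So $D$ is a unit of the ring of Laurent polynomials over a field, which means $D=\gamma t^n$ with $\gamma\in\mathbb F_5^*$ and $n\in\mathbb Z$. In other words, the sum of the $c_m$ with $n_m=r$ is $\gamma$ for $r=n$ and $0$ for $r\ne n$.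

\emph{The index.} Fix $p\in\{2,3\}$ and let $\varrho=-v_p(c)$. We have $g_me_l=\chi(6^{l-n_m}x_m)e_{l-n_m}$. There are finitely many $m$, so there is $J\ge\varrho$ such that $v_p(6^{l-n_m}x_m)\ge0$ for all $m$ and all $l\ge J$. For such $l$,
\[
\theta^*e_l=\sum_mc_me_{l-n_m}=\gamma\,e_{l-n}.
\]
Thus the bijection $\theta^*:U_\varrho\to U_0$ maps $U_J$ onto $U_{J-n}$; in particular $U_{J-n}\subset U_0$. It induces an isomorphism $U_\varrho/U_J\to U_0/U_{J-n}$, and comparing dimensions gives $J-\varrho=J-n$. So $n=-v_p(c)$ for $p=2$ and for $p=3$, and $i=-n=j$.
\end{proof}

The converse holds as well, since $K_{6^i}=t^iK_1t^{-i}$. In particular $\Lambda_1\not\cong\Lambda_2$. A homotopy equivalence, however, gives only a semilinear isomorphism, and such an isomorphism exists: $\alpha_2(a^xt^n)=a^{2x}t^n$ is an automorphism of $G$ with $\alpha_2(K_1)=K_2$, and $gK_1\mapsto\alpha_2(g)K_2$ is an $\alpha_2$-semilinear isomorphism $\Lambda_1\to\Lambda_2$. The remedy is to carry along a second copy of $\Lambda_1$ as a reference, which pins down the automorphism.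

\begin{corollary}\label{cor:semilinear}
There is no automorphism $\alpha$ of $G$ for which there exist both an $\alpha$-semilinear isomorphism $\Lambda_1\to\Lambda_1$ and an $\alpha$-semilinear isomorphism $\Lambda_1\to\Lambda_2$.
\end{corollary}

\begin{proof}
Suppose both exist. By Lemma~\ref{lem:group}(b), $\alpha^{-1}$ acts on $A$ as multiplication by $\pm c$ with $c=2^i3^j$, so $\alpha^{-1}(K_1)=K_c$ and $\alpha^{-1}(K_2)=K_{2c}$. For a subgroup $K$ the bijection $gK\mapsto\alpha^{-1}(g)\alpha^{-1}(K)$ induces an $\alpha^{-1}$-semilinear isomorphism $\mathbb F_5[G/K]\to\mathbb F_5[G/\alpha^{-1}(K)]$. An $\alpha$-semilinear map followed by an $\alpha^{-1}$-semilinear map is $G$-linear, and additive maps of $\mathbb F_5$-vector spaces are $\mathbb F_5$-linear. So $\Lambda_1\cong\Lambda_c$ and $\Lambda_1\cong\Lambda_{2c}$ as $\mathbb F_5G$-modules. Proposition~\ref{prop:modules} gives $i=j$ and $i+1=j$, a contradiction.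
\end{proof}

\section{Two complexes that dominate each other}\label{sec:complexes}

\subsection{Construction}
We need a space with fundamental group $G$ and contractible universal cover, and a way of attaching cells that creates the module $\Lambda_d$ in the homology of the universal cover. Let $S^1\subset\mathbb C$ and let
\[
T=S^1\times[0,1]\big/(z,1)\sim(z^6,0)
\]
be the mapping torus of $z\mapsto z^6$. It has one vertex $[1,0]$, two edges $a(s)=[e^{2\pi is},0]$ and $t(s)=[1,1-s]$, and one $2$-cell, which gives the relation $a=t^{-1}a^6t$. So $\pi_1(T)=G$. The infinite cyclic cover of $T$ is the union of cylinders $S^1\times[0,1]\times\{n\}$, $n\in\mathbb Z$, with $(z,1,n)\sim(z^6,0,n+1)$. The union of the cylinders with $|n|\le N$ and the circle $S^1\times\{0\}\times\{N+1\}$ deformation retracts onto this circle, by pushing up one cylinder after the other. A map of a sphere into the cover has image in such a union. Hence $\pi_k(T)=0$ for $k\ge2$, and $\widetilde T$ is contractible.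

For $d\ge1$ let $j_d:S^1\to T$, $j_d(z)=[z^d,0]$; this loop represents $a^d$. For a pointed finite CW complex $F$ put
\[
E_d(F)=T\cup(S^1\times F),\qquad (z,*)\sim j_d(z),
\]
and write $[z,y]$ for the image of $(z,y)\in S^1\times F$. Since $j_d$ is cellular, $E_d(F)$ is a finite CW complex. One may think of it as $T$ with a copy of $F$ carried along the loop $a^d$. Let
\[
Y=\Sigma^2(S^1\cup_5e^2)=S^3\cup_5e^4,
\]
with reduced suspensions. It is simply connected, and its only nonzero reduced integral homology group is $H_3(Y)=\mathbb Z/5$. Let $W=E_1(S^3)$ and define the $5$-dimensional complexes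
\[
P_1=E_1(Y)\cup_TW,\qquad P_2=E_2(Y)\cup_TW .
\]
The piece $S^1\times Y$ will contribute $\Lambda_d$, and $W$ will contribute the reference module required by Corollary~\ref{cor:semilinear}.

\subsection{A geometric transfer}
The projection $\operatorname{pr}$ has an evident geometric counterpart $E_{dk}(Y)\to E_d(Y)$, given by the $k$-fold covering of the circle. For the transfer take $d=1$, $k=2$. In $E_1(Y)$ one copy of $Y$ is attached at the point $[z,0]$ of the loop $a$. In $E_2(Y)$ two copies are attached there, indexed by the two square roots of $z$, and they form a wedge $Y\vee Y$. We want to map the single copy by the pinch map $\nu:Y\to Y\vee Y$, which represents the sum of the two inclusions. The difficulty is monodromy: when $z$ goes once around the circle, the two square roots are exchanged, and $\nu$ returns as its composite with the switch map. These two maps are homotopic because the sum is commutative, and we spend the trip around the circle performing the homotopy. This is why $Y$ is taken to be a double suspension.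

We recall two facts about cofibrations, used for the inclusion $S^1\times*\subset S^1\times Y$ of a subcomplex. First, homotopic attaching maps $S^1\times*\to T$ give adjunction spaces that are homotopy equivalent rel $T$. Second (Dold), if $L\subset X$ and $L\subset X'$ are cofibrations and $f:X\to X'$ is a homotopy equivalence that is the identity on $L$, then $f$ is a homotopy equivalence rel $L$: the inverse can be chosen to be the identity on $L$ and both homotopies stationary on $L$. ``Dominated rel $T$'' means that the maps are the identity on $T$ and the homotopy is stationary on $T$.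

\begin{lemma}\label{lem:transfer}
\begin{enumerate}
\item[(a)] $E_6(Y)\simeq E_1(Y)$ rel $T$.
\item[(b)] If $d,k\ge1$ and $5\nmid k$, then $E_d(Y)$ is dominated rel $T$ by $E_{dk}(Y)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $j_6(z)=[z^6,0]=[z,1]$, the map $(z,s)\mapsto[z,s]\in T$ is a homotopy from $j_1$ to $j_6$.

(b) Let $\bigvee Y$ be the wedge of copies of $Y$ indexed by $l\in\mathbb Z/k$, with inclusions $\mathrm{in}_l$. The set of pointed homotopy classes $[Y,\bigvee Y]_*$ is an abelian group because $Y$ is a double suspension, and composition with a pointed map out of $\bigvee Y$ is additive. Let $\nu:Y\to\bigvee Y$ represent $\sum_l[\mathrm{in}_l]$, and let $\rho$ be the cyclic permutation with $\rho\,\mathrm{in}_l=\mathrm{in}_{l+1}$. Then $[\rho^{-1}\nu]=\sum_l[\mathrm{in}_{l-1}]=[\nu]$. Choose a pointed homotopy $h_s$ with $h_0=\nu$ and $h_1=\rho^{-1}\nu$.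

For $s\in[0,1]$ let $w_l(s)=e^{2\pi i(s+l)/k}$; these are the $k$-th roots of $e^{2\pi is}$. Define $\iota_s:\bigvee Y\to E_{dk}(Y)$ by $\iota_s\,\mathrm{in}_l(y)=[w_l(s),y]$. The base point of the $l$-th summand goes to $j_{dk}(w_l(s))=[w_l(s)^{dk},0]=j_d(e^{2\pi is})$, which does not depend on $l$. So $\iota_s$ is well defined, and $(s,u)\mapsto\iota_s(u)$ is continuous because it is continuous on $I\times\mathrm{in}_l(Y)$ for each $l$. From $w_l(1)=w_{l+1}(0)$ we get $\iota_1=\iota_0\rho$. Let $\operatorname{Tr}:E_d(Y)\to E_{dk}(Y)$ and $\operatorname{Pr}:E_{dk}(Y)\to E_d(Y)$ be the identity on $T$ and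
\[
\operatorname{Tr}[e^{2\pi is},y]=\iota_s(h_s(y)),\qquad \operatorname{Pr}[w,y]=[w^k,y].
\]
The map $\operatorname{Tr}$ is well defined: $\iota_1h_1=\iota_0\rho\rho^{-1}\nu=\iota_0h_0$, and for $y=*$ the formula gives $j_d(e^{2\pi is})$. The map $\operatorname{Pr}$ is well defined because $j_{dk}(w)=j_d(w^k)$.

Let $\nabla:\bigvee Y\to Y$ be the fold map. Since $w_l(s)^k=e^{2\pi is}$, we have $\operatorname{Pr}\iota_s(u)=[e^{2\pi is},\nabla u]$. So $\operatorname{Pr}\operatorname{Tr}$ is induced by $\mathrm{id}_T$ and by the map
\[
\Phi:S^1\times Y\to S^1\times Y,\qquad \Phi(e^{2\pi is},y)=(e^{2\pi is},\nabla h_s(y)),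
\]
which is well defined as $\nabla h_1=\nabla\rho^{-1}\nu=\nabla h_0$, and which is the identity on $S^1\times*$. Each map $\nabla h_s$ is homotopic to $\nabla\nu$, which represents $k[\mathrm{id}_Y]$. A sum of maps out of a suspension induces the sum of the induced maps in reduced homology, so $\nabla h_s$ induces multiplication by $k$ on $H_3(Y)=\mathbb Z/5$. This is an isomorphism because $5\nmid k$, and $\nabla h_s$ is a homotopy equivalence because $Y$ is simply connected. The map $\Phi$ covers the identity of $S^1$, so the five lemma applied to the homotopy exact sequence of the projection $S^1\times Y\to S^1$ shows that $\Phi$ induces isomorphisms of homotopy groups. Hence $\Phi$ is a homotopy equivalence, and by Dold's theorem one rel $S^1\times*$. An inverse and the homotopies rel $S^1\times *$ can be glued with $\mathrm{id}_T$, so $\operatorname{Pr}\operatorname{Tr}$ has an inverse $\psi$ rel $T$. Then $(\psi\operatorname{Pr})\operatorname{Tr}\simeq\mathrm{id}$ rel $T$.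
\end{proof}

\begin{corollary}\label{cor:mutual}
$P_1$ and $P_2$ dominate each other.
\end{corollary}

\begin{proof}
Rel $T$, the complex $E_1(Y)$ is dominated by $E_2(Y)$ (take $d=1$, $k=2$), and $E_2(Y)$ is dominated by $E_6(Y)\simeq E_1(Y)$ (take $d=2$, $k=3$). Extend all maps and homotopies by the identity on $W$.
\end{proof}

Torsion prime to $6$ in $H_3(Y)$ is what makes maps of degree $2$ and $3$ invertible. With $S^3$ in place of $Y$ the map $\nabla h_s$ would have degree $k$ and would not be an equivalence for $k\geq 2$.

\subsection{The homology of the universal covers}

\begin{lemma}\label{lem:homology}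
For $d=1,2$ the inclusion $T\subset P_d$ induces an isomorphism $G\cong\pi_1(P_d)$, and $H_3(\widetilde P_d)\cong\mathbb Z[G/K_1]\oplus\Lambda_d$ as $\mathbb ZG$-modules.
\end{lemma}

\begin{proof}
The complexes $S^3$ and $Y$ have no cells of dimension $1$ or $2$, so $P_d$ is obtained from $T$ by attaching cells of dimension at least $3$. This gives the first statement, and shows that the preimage of $T$ in $\widetilde P_d$ is $\widetilde T$. As $\widetilde T$ is contractible, $H_3(\widetilde P_d)\cong H_3(\widetilde P_d,\widetilde T)$.

Consider one of the two pieces $S^1\times F$, attached along $j_e$, where $(F,e)=(S^3,1)$ or $(Y,d)$. Pull the covering $\widetilde P_d\to P_d$ back along $S^1\times F\to P_d$. The result is a covering of $S^1\times F$ on whose fibers $G$ acts simply transitively. The group $\pi_1(S^1\times F)=\mathbb Z$ maps injectively to $G$ with image $K_e$, because $a^e$ has infinite order. So the components of the pullback are copies of the universal cover $\mathbb R\times F$, they are permuted transitively by $G$, and the component through the base point has stabilizer $K_e$, whose generator acts by $(x,y)\mapsto(x+1,y)$. The space $\widetilde P_d$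 is obtained from $\widetilde T$ by attaching all these components along the lines $\mathbb R\times*$. By excision $H_3(\widetilde P_d,\widetilde T)$ is the direct sum, over the two pieces and over the cosets in $G/K_e$, of groups $H_3(\mathbb R\times F,\mathbb R\times*)\cong H_3(F)$. The translation $(x,y)\mapsto(x+1,y)$ is homotopic to the identity as a map of pairs, so $K_e$ acts trivially on the summand that it stabilizes. The piece therefore contributes $\mathbb Z[G/K_e]\otimes H_3(F)$, which is $\mathbb Z[G/K_1]$ for $F=S^3$ and $\mathbb F_5[G/K_d]$ for $F=Y$.
\end{proof}

\begin{proposition}\label{prop:notequiv}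
$P_1\not\simeq P_2$.
\end{proposition}

\begin{proof}
Suppose $h:P_1\to P_2$ is a homotopy equivalence; after a homotopy it is pointed. Let $\alpha$ be the induced automorphism of $G$. The lift $\widetilde h$ induces an $\alpha$-semilinear isomorphism $\mathbb Z[G/K_1]\oplus\Lambda_1\to\mathbb Z[G/K_1]\oplus\Lambda_2$. An isomorphism of abelian groups preserves torsion subgroups, which here are $\Lambda_1$ and $\Lambda_2$. So we obtain $\alpha$-semilinear isomorphisms $\Lambda_1\to\Lambda_2$ and, on the torsion-free quotients, $\mathbb Z[G/K_1]\to\mathbb Z[G/K_1]$. Reducing the latter modulo $5$ gives an $\alpha$-semilinear isomorphism $\Lambda_1\to\Lambda_1$. This contradicts Corollary~\ref{cor:semilinear}.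
\end{proof}

\begin{remark}
The reference piece is built from $S^3$ so that torsion separates the two summands. It cannot be omitted, since $E_1(Y)\simeq E_2(Y)$. Indeed, $m[z,s]=[z^2,s]$ is a self-map of $T$ that induces the automorphism $\alpha_2$ of $G$, so it is a homotopy equivalence of the aspherical complex $T$. As $mj_1=j_2$, it glues with the identity of $S^1\times Y$ to a map $E_1(Y)\to E_2(Y)$, and a map of adjunction spaces along cofibrations that is a homotopy equivalence on each piece is a homotopy equivalence.
\end{remark}

\section{From domination to likeness}\label{sec:likeness}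

\subsection{Feelers}
Let $i:P\to Z$ and $r:Z\to P$ satisfy $ri=\mathrm{id}_P$. The map $i$ is injective but usually not onto. If a map $f:P\to Z$ satisfies $d(rf(x),x)<\eta$ for all $x$, then $f(x)=f(x')$ implies $d(x,x')<2\eta$. So we may change $i$ as we like, as long as the shadow under $r$ moves little. We make $i$ onto by letting small pieces of $P$ send out feelers, paths that start on $i(P)$ and together cover $Z$, each with a small shadow.

Every connected finite CW complex is a continuous image of $I$: each closed cell is an image of a cube, hence of $I$ (Peano), and finitely many such paths can be concatenated using connecting paths.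

\begin{lemma}\label{lem:feelers}
Let $P$ be a connected polyhedron, not a point, with a compatible metric $d$, and let $Z$ be a metric space that is a continuous image of $I$. Let $i:P\to Z$ and $r:Z\to P$ be maps with $ri=\mathrm{id}_P$, and let $\delta>0$. Suppose that every point of $Z$ can be joined to a point of $i(P)$ by a path $\sigma$ in $Z$ with $\operatorname{diam}r(\sigma)<\delta$. Then there is a surjective $8\delta$-map $f:P\to Z$.
\end{lemma}

\begin{proof}
Let $g:I\to Z$ be onto. By uniform continuity there is $M$ such that $\operatorname{diam}rg(J_j)<\delta$ for $J_j=[\frac{j-1}M,\frac jM]$, $j=1,\dots,M$. By hypothesis there are $p_j\in P$ and a path $\sigma_j$ from $i(p_j)$ to $g(\frac{j-1}M)$ with $\operatorname{diam}r(\sigma_j)<\delta$. Let $\gamma_j$ be $\sigma_j$ followed by $g|_{J_j}$. Then $\gamma_j$ starts at $i(p_j)$ and covers $g(J_j)$, and $r(\gamma_j)$ contains $p_j$ and has diameter $<2\delta$.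

The points $p_j$ need not be distinct. Each has a path connected neighborhood of diameter $<\delta$, which is infinite because $P$ is connected and not a point. So there are distinct points $x_1,\dots,x_M$ and paths $\alpha_j$ in $P$ from $x_j$ to $p_j$ of diameter $<\delta$. Triangulate $P$ so finely that the $x_j$ are vertices whose closed stars $D_j$ are disjoint and have diameter $<\delta$. The link of $x_j$ is nonempty, and points of $D_j$ have the form $(1-s)x_j+su$ with $u$ in the link and $s\in[0,1]$. Let $\Gamma_j:I\to Z$ be the path $i\alpha_j$ followed by $\gamma_j$; it starts at $i(x_j)$. Put $f=i$ outside the open stars, and on $D_j$ put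
\[
f\big((1-s)x_j+su\big)=\begin{cases} i\big((2-2s)x_j+(2s-1)u\big), & s\ge\frac12,\\[2pt] \Gamma_j(1-2s), & s\le\frac12.\end{cases}
\]
Thus the outer half of the star is stretched over the whole star, and the inner half runs along the feeler $\Gamma_j$. For $s=1$ the value is $i(u)$, for $s=\frac12$ both lines give $i(x_j)$, and for $s=0$ the value does not depend on $u$. So $f$ is well defined and continuous. Since the link is nonempty, $f(D_j)\supset\Gamma_j(I)\supset g(J_j)$, and $f$ is onto.

We claim that $d(rf(x),x)<4\delta$. Outside the stars $rf(x)=x$. On $D_j$ with $s\ge\frac12$, both points lie in $D_j$. On $D_j$ with $s\le\frac12$, the point $rf(x)$ lies in $\alpha_j\cup r(\gamma_j)$, hence at distance $<\delta+2\delta$ from $x_j$, while $d(x,x_j)<\delta$. So $f(x)=f(x')$ implies $d(x,x')<8\delta$. Point inverses are compact, so their diameters are attained and are $<8\delta$.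
\end{proof}

For $P=I$, $Z=I^2$, $i(x)=(x,0)$ and $r$ the projection, vertical segments have constant shadow, and we recover the example of the introduction.

\subsection{The arc and the circle}\label{sub:circle}
Domination alone does not imply likeness. The upper semicircle $P\cong I$ is a retract of $S^1$ by $r(x,y)=(x,|y|)$, but $I$ is not $S^1$-like. To see this, let $f:I\to S^1=\mathbb R/\mathbb Z$ be a surjective $\varepsilon$-map with lift $\widetilde f:I\to\mathbb R$. The image of $\widetilde f$ is a closed interval of length at least $1$, so there are $x_0,x_1\in I$ with $\widetilde f(x_1)=\widetilde f(x_0)+1$. Then $|x_0-x_1|<\varepsilon$, and the interval between $x_0$ and $x_1$ meets every point inverse of $f$. So every point of $I$ is within $\varepsilon$ of that interval, and $1<3\varepsilon$. Accordingly the hypothesis of Lemma~\ref{lem:feelers} fails: the shadow of any path in $S^1$ from $q=(0,-1)$ to $P$ contains a quarter circle.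

The failure can be cured by enlarging the target. Let $D_+$ and $D_-$ be the right and left halves of the unit disk, taken as disjoint spaces, and let $Q'$ be obtained from $S^1$ by attaching each of them along its semicircle. Thus $Q'$ is the disk slit along the open vertical diameter (Figure~\ref{fig:flap}, left). It collapses to $S^1$ from the two copies of the diameter. Extend $r$ by $r'(x,y)=(x,\sqrt{1-x^2})$. Now every point of $Q'$ is joined to $P$ by a vertical segment on which $r'$ is constant, so $I$ is $Q'$-like. The half disk $D_+$ is attached along the path $\omega$ that runs from $q$ along the lower right quarter circle $\beta$ to $P$ and then backwards along the shadow $r\beta$ to $r(q)=(0,1)$. On $\omega$ the map $r$ folds, taking the same values on the way out and on the way back, so it extends over a disk whose level arcs join corresponding points. We call such a disk a \emph{flap}. The price is that $Q'$ is not homeomorphic to $S^1$. This difference disappears after multiplication by $I^\infty$, by the second of the following theorems.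

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=1.5]
\fill[gray!20] (0,0) circle (1);
\filldraw[fill=white] (0,1) .. controls (0.2,0.3) and (0.2,-0.3) .. (0,-1) .. controls (-0.2,-0.3) and (-0.2,0.3) .. (0,1);
\draw (0,0) circle (1);
\draw[very thick] (1,0) arc (0:180:1);
\draw[dashed] (0.4,0.917)--(0.4,-0.917) (0.7,0.714)--(0.7,-0.714) (-0.4,0.917)--(-0.4,-0.917) (-0.7,0.714)--(-0.7,-0.714);
\node[below] at (0,-1) {$q$}; \node[above] at (0,1) {$r(q)$};
\node at (0.95,-0.8) {$\beta$}; \node at (1,0.85) {$r\beta$};
\begin{scope}[xshift=3.6cm,yshift=-0.6cm,xscale=1.2,yscale=1.2]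
\filldraw[fill=gray!20] (-1,0) rectangle (1,1);
\draw[very thick] (0,1)--(1,1);
\draw[dashed] (-0.35,1)--(-0.35,0.65)--(0.35,0.65)--(0.35,1) (-0.7,1)--(-0.7,0.3)--(0.7,0.3)--(0.7,1);
\node[above] at (-1,1) {$q$}; \node[above] at (0,1) {$\beta(1)$}; \node[above] at (1,1) {$r(q)$};
\end{scope}
\end{tikzpicture}
\caption{Left: a circle with two flaps attached, retracting onto the upper semicircle (thick). Right: a general flap, a square attached along its top side by a path $\beta$ from $q$ to the retract followed by the reversed shadow $r\beta$ (thick). In both pictures the retraction is constant on each dashed arc and on each free edge, and each of these arcs has an endpoint in the retract.}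
\label{fig:flap}
\end{figure}

\begin{theorem}[Zeeman's relative simplicial approximation theorem \cite{Zee}]\label{thm:zeeman}
Let $\mathcal K,\mathcal L'$ be finite simplicial complexes, $\mathcal L$ a subcomplex of $\mathcal K$, and $f:|\mathcal K|\to|\mathcal L'|$ a map whose restriction to $|\mathcal L|$ is simplicial from $\mathcal L$ to $\mathcal L'$. Then there are a subdivision $\mathcal K'$ of $\mathcal K$ containing $\mathcal L$ as a subcomplex and a simplicial map $\mathcal K'\to\mathcal L'$ that agrees with $f$ on $|\mathcal L|$ and is homotopic to $f$ rel $|\mathcal L|$.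
\end{theorem}

A finite CW complex $X'$ is an \emph{elementary expansion} of a subcomplex $X$ if $X'$ is obtained from $X$ by attaching a ball $D^n$ along a hemisphere $D^{n-1}_-$ of its boundary, by a map that sends $D^{n-1}_-$ into the $(n-1)$-skeleton and $\partial D^{n-1}_-$ into the $(n-2)$-skeleton; this adds one $n$-cell and one $(n-1)$-cell, the free face. One says that $X'$ \emph{collapses} to $X$ if it is obtained from $X$ by finitely many elementary expansions. A simple homotopy equivalence is a map homotopic to a composite of inclusions of this kind and their homotopy inverses.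

\begin{theorem}[West \cite{West}; see also the Appendix of \cite{Coh}]\label{thm:west}
If $f:X\to X'$ is a simple homotopy equivalence of finite CW complexes, then $f\times\mathrm{id}:X\times I^\infty\to X'\times I^\infty$ is homotopic to a homeomorphism. In particular, if $X'$ collapses to $X$, then $X'\times I^\infty\cong X\times I^\infty$.
\end{theorem}

In the example, multiplying the maps $I\to Q'$ by the identity of $I^\infty$ shows that the Hilbert cube $I\times I^\infty$ is $(S^1\times I^\infty)$-like.

\subsection{Flaps in general}

\begin{proposition}\label{prop:like}
Let $P,Q$ be connected polyhedra with $P$ dominated by $Q$. Then $P\times I^\infty$ is $(Q\times I^\infty)$-like.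
\end{proposition}

\begin{proof}
Replacing $P$ by $P\times I$ changes neither the hypothesis nor the space $P\times I^\infty$, so we assume that $P$ is not a point. Let $ri\simeq\mathrm{id}_P$. By simplicial approximation we may take $i$ to be PL.

\emph{Step 1: a simplicial retraction.} Lemma~\ref{lem:feelers} needs a strict retraction, so $i$ must become an embedding; and flaps must be attached along the $1$-skeleton to be elementary expansions, so the retraction should take edges into the $1$-skeleton. Realize $P$ as a subcomplex of a simplex $\Delta$. Let $Q_1=Q\times\Delta$, let $i_1(x)=(i(x),x)$, a PL embedding of $P$ in $Q_1$, and let $P^*=i_1(P)$. The map $r_0:Q_1\to P^*$, $r_0(q,y)=i_1r(q)$, satisfies $r_0i_1=i_1ri\simeq i_1$ as maps into $P^*$; that is, $r_0|_{P^*}\simeq\mathrm{id}_{P^*}$. By the homotopy extension property of the polyhedral pair $(Q_1,P^*)$, the map $r_0$ is homotopic to a retraction $Q_1\to P^*$. Triangulate $Q_1$ by $\mathcal K$ with $P^*$ triangulated by a subcomplex $\mathcal L$. Theorem~\ref{thm:zeeman} with $\mathcal L'=\mathcal L$ gives a subdivision $\mathcal K'\supset\mathcal L$ of $\mathcal K$ and a simplicial map $r_1:\mathcal K'\to\mathcal L$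 that is the identity on $P^*$.

Fix $\delta>0$. We refine the triangulations. For each simplex $\sigma$ of $\mathcal K'$ the affine map $r_1|_\sigma$ sends the interior of $\sigma$ onto the interior of $r_1(\sigma)$, so there is an interior point $\widehat\sigma$ that maps to the barycenter of $r_1(\sigma)$; for $\sigma\in\mathcal L$ it is the barycenter of $\sigma$. Subdivide $\mathcal K'$ with simplices spanned by $\widehat\sigma_0,\dots,\widehat\sigma_k$ for chains $\sigma_0<\dots<\sigma_k$. This subdivision contains the barycentric subdivision of $\mathcal L$ as a subcomplex, and $r_1$ is simplicial onto it, because $r_1$ is affine on $\sigma_k$ and $r_1(\sigma_0)\le\dots\le r_1(\sigma_k)$. Iterating, we obtain triangulations $\mathcal L^*\subset\mathcal K^*$ of $P^*\subset Q_1$ such that $r_1:\mathcal K^*\to\mathcal L^*$ is simplicial and the simplices of $\mathcal L^*$ have diameter $<\delta$.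

\emph{Step 2: one flap for each vertex.} Let $q_1,\dots,q_m$ be the vertices of $\mathcal K^*$. As $Q_1$ is connected, there is an edge path $\beta_l:I\to Q_1$ from $q_l$ to a vertex of $\mathcal L^*$. Define $\omega_l:[-1,1]\to Q_1$ and $\lambda_l:I\to P^*$ by
\begin{equation}\label{eq:omega}
\omega_l(\tau)=\begin{cases}\beta_l(1+\tau),&\tau\le0,\\ r_1\beta_l(1-\tau),&\tau\ge0,\end{cases}\qquad\qquad \lambda_l(c)=r_1\beta_l(1-c).
\end{equation}
The two lines agree at $\tau=0$ because $\beta_l(1)\in P^*$. We have $\omega_l(-1)=q_l$, $\omega_l(\tau)\in P^*$ for $\tau\ge0$, and $r_1\omega_l(\tau)=\lambda_l(|\tau|)$, using $r_1r_1=r_1$ for $\tau\ge0$. Since $r_1$ is simplicial and $\mathcal L^*\subset\mathcal K^*$, the path $\omega_l$ lies in the $1$-skeleton of $\mathcal K^*$ and its endpoints $q_l$, $r_1(q_l)$ are vertices.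

Let $Q'$ be obtained from $Q_1$ by attaching squares $E_l=[-1,1]\times[0,1]$ with coordinates $(\tau,s)$, by $(\tau,1)\sim\omega_l(\tau)$. Each attachment is an elementary expansion with $n=2$, whose free face is the union of the other three sides. So $Q'$ is a connected finite CW complex, in particular a compactum and an image of $I$, and it collapses to $Q_1$. Extend $r_1$ to a retraction $r':Q'\to P^*$ by
\[
r'(\tau,s)=\lambda_l\big(\max(|\tau|,1-s)\big)\quad\text{on }E_l;
\]
for $s=1$ this is $\lambda_l(|\tau|)=r_1\omega_l(\tau)$, as required. For $c\in[0,1]$ the level set
\[
S^l_c=\{\max(|\tau|,1-s)=c\}=\{|\tau|=c,\ s\ge1-c\}\cup\{|\tau|\le c,\ s=1-c\}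
\]
is a U-shaped arc, or a point if $c=0$ (Figure~\ref{fig:flap}, right). It contains $(c,1)\sim\omega_l(c)\in P^*$, and $r'$ is constant on it. These sets fill $E_l$, so every point of $E_l$ is joined to $P^*$ by a path on which $r'$ is constant. In particular this holds for $q_l\sim(-1,1)\in S^l_1$. A point $q\in Q_1$ lies in a simplex $\sigma$ of $\mathcal K^*$. Join it inside $\sigma$ to a vertex $q_l$ and continue along $S^l_1$; the $r'$-image of this path lies in the simplex $r_1(\sigma)$ of $\mathcal L^*$ and has diameter $<\delta$. Lemma~\ref{lem:feelers}, applied to the inclusion $P^*\subset Q'$ and $r'$, gives a surjective $8\delta$-map $f:P^*\to Q'$.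

\emph{Step 3: stabilization.} The map $f\times\mathrm{id}:P^*\times I^\infty\to Q'\times I^\infty$ is onto, and its point inverses $f^{-1}(q)\times\{z\}$ have diameter $<8\delta$ in the maximum metric. The complex $Q'$ depends on $\delta$, but by Theorem~\ref{thm:west}
\[
Q'\times I^\infty\cong Q_1\times I^\infty=Q\times\Delta\times I^\infty\cong Q\times I^\infty,
\]
since $\Delta$ is homeomorphic to a finite-dimensional cube. A surjective $8\delta$-map followed by a homeomorphism is a surjective $8\delta$-map. As $\delta$ was arbitrary and $P^*\cong P$ does not depend on $\delta$, the proposition follows.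
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Every finite CW complex is homotopy equivalent to a finite simplicial complex of the same dimension. Let $P\simeq P_1$ and $Q\simeq P_2$ be such complexes. They are connected, with fundamental group $G$ by Lemma~\ref{lem:homology}, and they dominate each other by Corollary~\ref{cor:mutual}. By Proposition~\ref{prop:like}, applied in both directions, the compact ANRs $P\times I^\infty$ and $Q\times I^\infty$ are quasi-homeomorphic. They are homotopy equivalent to $P_1$ and $P_2$, hence not to each other by Proposition~\ref{prop:notequiv}.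
\end{proof}

Since shape and homotopy type coincide for compact ANRs, these two spaces have different shapes, and the answer to the Problem is negative. Both are Hilbert cube manifolds: a regular neighborhood $N$ of $P$ in a Euclidean space $\mathbb R^n$ (see Section~\ref{sec:PL}) collapses to $P$, so $P\times I^\infty\cong N\times I^\infty$, and $N$ is locally homeomorphic to open subsets of $I^n$.

\begin{proof}[Proof of Theorem~\ref{thm:char}]
The last statement, and with it the ``only if'' part, is Proposition~\ref{prop:inverse}. Conversely, by Chapman's triangulation theorem every compact Hilbert cube manifold is homeomorphic to $P\times I^\infty$ for a polyhedron $P$. So the two manifolds are $P\times I^\infty$ and $Q\times I^\infty$ with $P,Q$ connected. If they dominate each other, so do $P$ and $Q$, and Proposition~\ref{prop:like} applies in both directions.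
\end{proof}

\section{Finite-dimensional examples}\label{sec:PL}

The Hilbert cube served to absorb the simplex $\Delta$ and the flaps. In finite dimension we replace $P$ and $Q$ by manifold thickenings, in which there is room to embed $P$, and we thicken each flap to a box glued to the boundary along a face, which does not change the homeomorphism type. The paths $\omega_l$ run through the interior of the thickening $M$ of $Q$, so we pass to $M\times I$, whose boundary contains the copy $M\times\{1\}$.

We use the following standard facts \cite{Hud,RS}. Let $P\subset\mathbb R^n$ be a polyhedron of dimension at most $d$. A \emph{regular neighborhood} of $P$ is the union of the simplices that meet $P$ in a second derived subdivision of a triangulation of $\mathbb R^n$ containing $P$ as a subcomplex.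
\begin{enumerate}
\item[(R1)] A regular neighborhood is a compact PL $n$-manifold with boundary, contains $P$ in its interior, and collapses, hence deformation retracts, to $P$. Every neighborhood of $P$ contains one. Its boundary has a PL collar in the closure of its complement.
\item[(R2)] PL homeomorphisms of $\mathbb R^n$ take regular neighborhoods to regular neighborhoods, and any two regular neighborhoods of $P$ are related by a PL homeomorphism of $\mathbb R^n$ that fixes $P$.
\item[(R3)] If $n\ge2d+1$, every map of $P$ into an open subset of $\mathbb R^n$ is homotopic in that subset to a PL embedding.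
\item[(R4)] If $n\ge2d+2$, any two PL embeddings of $P$ in $\mathbb R^n$ are ambient isotopic; in particular they differ by a PL homeomorphism of $\mathbb R^n$.
\end{enumerate}

\begin{proposition}\label{prop:PLlike}
Let $n\ge\max(2d+2,4)$, let $P,Q\subset\mathbb R^n$ be connected polyhedra of dimension at most $d$ with $P$ dominated by $Q$, and let $N_P,N_Q$ be regular neighborhoods. Then $N_P\times I$ is $(N_Q\times I)$-like.
\end{proposition}

\begin{proof}
Write $M=N_Q$, and let $u:P\to Q$, $v:Q\to P$ satisfy $vu\simeq\mathrm{id}_P$.

\emph{Step 1: embedding $N_P$ in $M$.} By (R3), $u:P\to Q\subset\operatorname{int}M$ is homotopic in $M$ to a PL embedding $e_0:P\to\operatorname{int}M$. Let $N\subset\operatorname{int}M$ be a regular neighborhood of $e_0(P)$. By (R4) there is a PL homeomorphism of $\mathbb R^n$ extending $e_0$. It takes $N_P$ to a regular neighborhood of $e_0(P)$, which by (R2) can be moved onto $N$ keeping $e_0(P)$ fixed. So there is a PL homeomorphism $e:N_P\to N$ with $e|_P=e_0$. This is the only use of $n\ge 2d+2$: it identifies the thickening of $P$ inside $M$ with the given one. Let $N^+=N\cup(\partial N\times[0,1])\subset\operatorname{int}M$,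 where $\partial N\times[0,1]$ is an external PL collar with $(b,0)=b$. The set $N^+$ is a neighborhood of $N$, and $\partial N\times(0,1)$ is open by invariance of domain, so $N\cup(\partial N\times[0,1))$ is open in $M$. Let $\kappa:N^+\to N$ be the retraction with $\kappa(b,c)=b$.

\emph{Step 2: a retraction that is standard on the collar.} Let $\varrho:M\to Q$ be a homotopy inverse of the inclusion, and let $r_0=ev\varrho:M\to N$. As maps $P\to N$,
\[
r_0e_0=ev\varrho e_0\simeq ev\varrho u\simeq evu\simeq e|_P=e_0=\kappa e_0 .
\]
Since $N^+$ deformation retracts to $e_0(P)$, the map $e_0:P\to N^+$ is a homotopy equivalence, so $r_0|_{N^+}\simeq\kappa$. By the homotopy extension property of the polyhedral pair $(M,N^+)$ there is $r:M\to N$ with $r|_{N^+}=\kappa$.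

\emph{Step 3: access to the top.} With the retraction $r\times\mathrm{id}$ of $M\times I$ onto $N\times I$, a point far from $N$ at low height could not reach a flap on $M\times\{1\}$ without a long shadow in the $I$-direction. We therefore cut away the low part away from $N$ and send the whole upper half to height $1$. Let $h:M\to[0,\frac12]$ be $0$ on $N$, $h(b,c)=c/2$ on the collar, and $\frac12$ elsewhere. It is continuous on the closed sets $N^+$ and $M\setminus(N\cup\partial N\times[0,1))$, hence on $M$. Put
\[
Z=\{(q,s)\in M\times I: s\ge h(q)\},\qquad \widehat\imath(x,s)=(x,s/2),\qquad \widehat r(q,s)=(r(q),\min(2s,1)).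
\]
Then $\widehat\imath:N\times I\to Z$ and $\widehat r:Z\to N\times I$ satisfy $\widehat r\,\widehat\imath=\mathrm{id}$. The map $(q,s)\mapsto\big(q,\frac{s-h(q)}{1-h(q)}\big)$ is a homeomorphism $Z\to M\times I$ that is the identity on $M\times\{1\}$.

\emph{Step 4: thick flaps.} Fix $\delta>0$ and use the maximum metric on $N\times I$. The paths $\omega_l$ now have to be replaced by nearby embedded arcs, on which $r$ folds only approximately, and we choose constants to control the error. There is $\eta_0>0$ such that any two $\eta_0$-close maps into $N$ are joined by a homotopy whose tracks have diameter $<\delta$: compose the straight-line homotopy in $\mathbb R^n$ with a retraction onto $N$ of a compact neighborhood of $N$, which is uniformly continuous. Choose $\eta>0$ such that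
\begin{enumerate}
\item[(i)] $d(q,q')<\eta$ in $M$ implies $d(r(q),r(q'))<\eta_0$;
\item[(ii)] points of $M$ at distance $<\eta$ are joined by a path in $M$ whose $r$-image has diameter $<\delta$;
\item[(iii)] the $\eta$-neighborhood of $N$ in $M$ lies in $N^+$.
\end{enumerate}
For (ii), take a Lebesgue number of a cover of $M$ by path connected open sets with $r$-images of diameter $<\delta$. Let $q_1,\dots,q_m\in M$ be such that every point of $M$ is within $\eta$ of some $q_l$. Choose paths $\beta_l:I\to M$ from $q_l$ to points of $N$, and define $\omega_l:[-1,1]\to M$ and $\lambda_l:I\to N$ by \eqref{eq:omega} with $r$ in place of $r_1$. Since $r$ is a retraction onto $N$, the path $\omega_l$ is well defined, $\omega_l(-1)=q_l$, $\omega_l(\tau)\in N$ for $\tau\ge0$, and $r\omega_l(\tau)=\lambda_l(|\tau|)$.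

Extend $\omega_l$ to $[-2,2]$ by constants on $[-2,-1]$ and $[1,2]$. Push these paths into $\operatorname{int}M$ along a collar of $\partial M$, moving points by less than $\eta/4$. As $\operatorname{int}M$ is open in $\mathbb R^n$ and $n\ge4$, a further perturbation by less than $\eta/4$ gives disjoint smoothly embedded arcs $a_l:[-2,2]\to\operatorname{int}M$. Choose a smooth normal frame $\nu_1,\dots,\nu_{n-1}$ along each arc. For small $\epsilon>0$ the maps $b_l(\tau,y)=a_l(\tau)+\epsilon\sum_ky_k\nu_k(\tau)$ are embeddings of $B^+=[-2,2]^n$ in $\operatorname{int}M$ with disjoint images and with $d(b_l(\tau,y),\omega_l(\tau))<\eta$. Let $D=[-1,1]^{n-1}$ and $B=[-1,1]\times D\subset\operatorname{int}B^+$. Let $Z'$ be obtained from $Z$ by attaching boxes $F_l=[-1,1]\times[0,1]\times D$ with coordinates $(\tau,s,y)$, by $(\tau,1,y)\sim(b_l(\tau,y),1)\in M\times\{1\}$.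

By (i), the maps $rb_l(\tau,y)$ and $r\omega_l(\tau)=\lambda_l(|\tau|)$ from $B$ to $N$ are $\eta_0$-close. Let $\Theta_l(\tau,s,y)$, $s\in[\frac12,1]$, be a homotopy from $\lambda_l(|\tau|)$ at $s=\frac12$ to $rb_l(\tau,y)$ at $s=1$ with tracks of diameter $<\delta$. Extend $\widehat r$ over $F_l$ by
\[
\widehat r(\tau,s,y)=\begin{cases}(\Theta_l(\tau,s,y),1),& s\ge\frac12,\\[2pt] \big(\lambda_l(\max(|\tau|,1-2s)),1\big),& s\le\frac12.\end{cases}
\]
Both lines give $(\lambda_l(|\tau|),1)$ at $s=\frac12$, and at $s=1$ the value is $(rb_l(\tau,y),1)=\widehat r(b_l(\tau,y),1)$. The half $s\ge\frac12$ corrects the error, and the half $s\le\frac12$ is the flap of Proposition~\ref{prop:like} times $D$.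

\emph{Step 5: $Z'\cong M\times I$.} By Step 3, $Z'$ is homeomorphic to $M\times I$ with the boxes attached by the same formula. In the coordinates given by $b_l$, with height $2-s$ on $F_l$, the union of $b_l(B^+)\times[\frac12,1]$ and $F_l$ is the subset $C_1=C_0\cup(B\times[1,2])$ of $\mathbb R^{n+1}$, where $C_0=B^+\times[\frac12,1]$. Call a compact set $C$ \emph{strictly star-shaped} about an interior point $o$ if for every $p\in C$ all points of the segment from $o$ to $p$, except possibly $p$, are interior points of $C$. Then the function $R_C(\mathbf v)=\max\{\theta\ge 0:o+\theta\mathbf v\in C\}$ on the unit sphere is positive, upper semicontinuous because $C$ is compact, and lower semicontinuous because $o+\theta\mathbf v$ is interior for $\theta<R_C(\mathbf v)$. Let $o=(0,\frac34)$. The convex set $C_0$ is strictly star-shaped about $o$. So is $C_1$: for $p\in C_0$ use convexity of $C_0$, and for $p=(x,\zeta)\in B\times[1,2]$ the points $o+\theta(p-o)$ with $\theta<1$ have first coordinate $\theta x\in\operatorname{int}B$ and height in $[\frac34,2)$, so they lie in the open set $\operatorname{int}B\times(\frac12,2)\subset C_1$. Hence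
\[
o+\theta\mathbf v\mapsto o+\theta\,\frac{R_{C_0}(\mathbf v)}{R_{C_1}(\mathbf v)}\,\mathbf v
\]
is a homeomorphism $C_1\to C_0$. A point of the bottom $B^+\times\{\frac12\}$ or of the sides $\partial B^+\times[\frac12,1]$ is a boundary point of both $C_0$ and $C_1$, hence the last point of both on its ray, and it is fixed. The frontier of $b_l(B^+)\times[\frac12,1]$ in $M\times I$ lies in the bottom and the sides, because $b_l(\operatorname{int}B^+)$ is open in $M$. So these homeomorphisms, for all $l$, extend by the identity to a homeomorphism $Z'\cong M\times I$. In particular $Z'$ is metrizable and is an image of $I$.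

\emph{Step 6: the path condition.} We join every point of $Z'$ to $\widehat\imath(N\times I)$ by a path whose $\widehat r$-image has diameter $<4\delta$. The \emph{variation} of a path is the diameter of its $\widehat r$-image; it is subadditive under concatenation.
\begin{enumerate}
\item[(a)] \emph{Points $(q,1)$ with $q\in N^+$.} Move along the collar line at height $1$ to $(\kappa(q),1)$, then down to $(\kappa(q),\frac12)=\widehat\imath(\kappa(q),1)$. On this path $\widehat r=(\kappa(q),1)$, so the variation is $0$.
\item[(b)] \emph{Points $(q,s)\in Z$ with $s<\frac12$.} Then $h(q)<\frac12$, so $q\in N^+$. If $q\in N$, the point is $\widehat\imath(q,2s)$. If $q=(b,c)$, move along $(b,c')$, $c'\downarrow0$, with $s$ fixed. This stays in $Z$ because $h$ decreases, and $\widehat r=(b,2s)$ is constant.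
\item[(c)] \emph{Points $(\tau,s,y)\in F_l$.} Keep $y$ fixed. If $s>\frac12$, move to $(\tau,\frac12,y)$ along a track of $\Theta_l$, with variation $<\delta$. In the half $s\le\frac12$ move along the level set $\max(|\tau|,1-2s)=c$, a U-shaped arc or a point, to $(c,\frac12,y)$, with variation $0$. Then move to $(c,1,y)\sim(b_l(c,y),1)$, with variation $<\delta$. Since $c\ge0$, we have $\omega_l(c)\in N$, so $b_l(c,y)\in N^+$ by (iii), and (a) applies. The total variation is $<2\delta$.
\item[(d)] \emph{Points $(q,s)\in Z$ with $s\ge\frac12$.} Move up to $(q,1)$, with variation $0$. In $M\times\{1\}$, use (ii) to move to some $q_l=\omega_l(-1)$ and then to $b_l(-1,0)$, each time with variation $<\delta$. We are at the point $(-1,1,0)\in F_l$, and (c) applies. The total variation is $<4\delta$.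
\end{enumerate}
Lemma~\ref{lem:feelers}, for the polyhedron $N\times I$, the space $Z'$, the maps $\widehat\imath,\widehat r$, and $4\delta$ in place of $\delta$, gives a surjective $32\delta$-map $N\times I\to Z'\cong M\times I$. The manifold $N\cong N_P$ does not depend on $\delta$, so $N_P\times I$ is $(N_Q\times I)$-like.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:PL}]
Let $P\simeq P_1$ and $Q\simeq P_2$ be polyhedra of dimension $d=5$, embedded in $\mathbb R^{12}$ by (R3), with regular neighborhoods $N_P,N_Q$. They dominate each other by Corollary~\ref{cor:mutual}, so the compact $13$-dimensional PL manifolds $N_P\times I$ and $N_Q\times I$ are quasi-homeomorphic by Proposition~\ref{prop:PLlike}, applied in both directions. By (R1) they are homotopy equivalent to $P_1$ and $P_2$, hence not to each other by Proposition~\ref{prop:notequiv}.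
\end{proof}

\begin{thebibliography}{9}

\bibitem{Coh} M.~Cohen, \emph{A Course in Simple-Homotopy Theory}.

\bibitem{Hud} Hudson, \emph{Piecewise Linear Topology}.

\bibitem{Kol} Danuta Ko{\l}odziejczyk, \emph{Polyhedra for which every homotopy domination over itself is a homotopy equivalence}, arXiv:1411.1032 (2014).

\bibitem{RS} Rourke and Sanderson, \emph{Introduction to PL Topology}.

\bibitem{West} West, \emph{Mapping cylinders of Hilbert cube factors}, General Topology Appl.\ 1 (1971).

\bibitem{Zee} Zeeman, Proc.\ Cambridge Philos.\ Soc.\ 60 (1964).

\end{thebibliography}
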